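\title{Sublattices of powers of a lattice of order-convex sets need not form a variety}

\begin{abstract}
For a poset $P$, let $\mathbf{Co}(P)$ be the lattice of order-convex subsets of $P$. We show that, for a finite poset $P$, the class of lattices that embed into a power of $\mathbf{Co}(P)$ need not be a variety, which answers a question of Semenova and Wehrung in the negative. The counterexample has six elements and length three. It and its dual are the only counterexamples with at most six elements, and there is none of length at most two. The positive results rest on a reduction: every homomorphic image of a sublattice of $\mathbf{Co}(P)$ embeds into $\mathbf{Co}(Q)$ for some subposet $Q$ of $P$.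
\end{abstract}

\section{Introduction}\label{sec:intro}

A subset $X$ of a partially ordered set (poset) $(P,\le)$ is \emph{order-convex}, or \emph{convex} for short, if $x\le z\le y$ and $x,y\in X$ imply $z\in X$. An intersection of convex sets is convex, so the family $\mathbf{Co}(P)$ of all convex subsets of $P$, ordered by inclusion, is a lattice: the meet of $X$ and $Y$ is $X\cap Y$, and their join is the least convex set that contains $X\cup Y$. The atoms of $\mathbf{Co}(P)$ are the singletons, and $\{z\}\subseteq\{x\}\vee\{y\}$ holds exactly when $z\in\{x,y\}$ or $z$ lies strictly between $x$ and $y$. Thus $\mathbf{Co}(P)$ records the betweenness relation of $P$. It does not see the direction of the order: $\mathbf{Co}(P)=\mathbf{Co}(P^{\mathrm{op}})$ for the dual poset $P^{\mathrm{op}}$. For the chain $a<p<b$, the lattice $\mathbf{Co}(P)$ consists of all subsets except $\{a,b\}$. It is not distributive, since $\{p\}\wedge(\{a\}\vee\{b\})=\{p\}$ while $(\{p\}\wedge\{a\})\vee(\{p\}\wedge\{b\})=\varnothing$.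

For a class $\mathcal K$ of lattices, let $\mathbf{SP}(\mathcal K)$ be the class of lattices that embed into a direct product of members of $\mathcal K$. A \emph{variety} is a class of lattices closed under homomorphic images, sublattices and direct products. The following problem comes from Semenova and Wehrung~\cite{SW}.

\begin{quote}
For a finite poset $P$, is the class $\mathbf{SP}(\mathbf{Co}(P))$ of all lattices that embed into some power $\mathbf{Co}(P)^I$ a variety?
\end{quote}

The class $\mathbf{SP}(\mathbf{Co}(P))$ is always closed under sublattices and products, so the question is whether it is closed under homomorphic images. Small cases suggest that it is. If $P$ is a nonempty antichain, then $\mathbf{Co}(P)$ is a power of the two-element lattice, and $\mathbf{SP}(\mathbf{Co}(P))$ is the variety of distributive lattices. The answer is also positive for every finite chain (Corollary~\ref{cor:chains}). There is a structural reason for optimism as well. By Theorem~\ref{thm:B}(4) below, the class $\mathbf{SP}\{\mathbf{Co}(Q):Q\subseteq P\}$ is always a variety, and it would coincide with $\mathbf{SP}(\mathbf{Co}(P))$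 if $\mathbf{Co}(Q)$ embedded into $\mathbf{Co}(P)$ for every subposet $Q$ of $P$. This last property is what fails.

Let $P_0=\{a_1,a_2,a_3,q,b,c\}$ be the poset whose order is generated by
\[
a_1<q,\qquad a_2<q,\qquad q<b<c,\qquad a_3<b .
\]
Thus $a_1,a_2,a_3$ are pairwise incomparable, and $a_3$ is incomparable with $q$. Let $Q_0=P_0\setminus\{q\}$, which is the poset $a_1,a_2,a_3<b<c$; see Figure~\ref{fig:P0}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,v/.style={circle,fill,inner sep=1.5pt}]
\node[v,label=below:$a_1$] (a1) at (0,0) {};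
\node[v,label=below:$a_2$] (a2) at (1.2,0) {};
\node[v,label=below:$a_3$] (a3) at (2.4,0) {};
\node[v,label=left:$q$] (q) at (0.6,1) {};
\node[v,label=right:$b$] (b) at (1.2,2) {};
\node[v,label=right:$c$] (c) at (1.2,3) {};
\draw (a1)--(q)--(a2) (q)--(b)--(c) (a3)--(b);
\node[v,label=below:$a_1$] (d1) at (5,0) {};
\node[v,label=below:$a_2$] (d2) at (6.2,0) {};
\node[v,label=below:$a_3$] (d3) at (7.4,0) {};
\node[v,label=right:$b$] (e) at (6.2,2) {};
\node[v,label=right:$c$] (f) at (6.2,3) {};
\draw (d1)--(e)--(d2) (d3)--(e)--(f);
\end{tikzpicture}
\caption{Hasse diagrams of the six-element poset $P_0$ (left) and of its subposet $Q_0=P_0\setminus\{q\}$ (right).}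
\label{fig:P0}
\end{figure}

\begin{theorem}\label{thm:A}
The class $\mathbf{SP}(\mathbf{Co}(P_0))$ is not a variety: $\mathbf{Co}(Q_0)$ is a homomorphic image of a sublattice of $\mathbf{Co}(P_0)$, but it embeds in no power of $\mathbf{Co}(P_0)$.
\end{theorem}

The \emph{length} of a finite poset is the largest size of a chain in it, minus one. The second theorem locates the counterexample.

\begin{theorem}\label{thm:B}
Let $P$ denote a finite poset.
\begin{enumerate}
\item[(1)] If $|P|\le 6$, then $\mathbf{SP}(\mathbf{Co}(P))$ is a variety if and only if $P\not\cong P_0$ and $P\not\cong P_0^{\mathrm{op}}$. In particular, it is a variety whenever $|P|\le 5$.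
\item[(2)] If $P$ has length at most $2$, then $\mathbf{SP}(\mathbf{Co}(P))$ is a variety.
\item[(3)] For each $n\ge 6$ there is an $n$-element $P$, and for each $\ell\ge 3$ there is a $P$ of length $\ell$, such that $\mathbf{SP}(\mathbf{Co}(P))$ is not a variety.
\item[(4)] For every $P$, the class $\mathbf{SP}\{\mathbf{Co}(Q):Q\subseteq P\}$ is a variety. More generally, so is $\mathbf{SP}\{\mathbf{Co}(Q):Q\in\mathcal P\}$ for every finite set $\mathcal P$ of finite posets that is closed, up to isomorphism, under subposets.
\end{enumerate}
\end{theorem}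

Since $P_0$ has six elements and length $3$, the bounds ``at most five elements'' in (1) and ``length at most $2$'' in (2) are best possible.

Both theorems are about the passage between a poset $P$ and a subposet $Q$. Two maps connect their lattices. Restriction $X\mapsto X\cap Q$, from $\mathbf{Co}(P)$ to $\mathbf{Co}(Q)$, preserves meets but not always joins. The convex hull in $P$, from $\mathbf{Co}(Q)$ to $\mathbf{Co}(P)$, preserves joins but not always meets. For $Q_0\subseteq P_0$, restriction becomes a homomorphism on a suitable sublattice, while nothing can replace the convex hull; this is Theorem~\ref{thm:A}, proved in Section~\ref{sec:counter} together with Theorem~\ref{thm:B}(3). Section~\ref{sec:reduction} shows that every homomorphic image of a sublattice of $\mathbf{Co}(P)$ embeds into $\mathbf{Co}(Q)$ for a subposet $Q$, which can be taken of a special kind when the image is subdirectly irreducible. What remains is to embed $\mathbf{Co}(Q)$ into $\mathbf{Co}(P)$ for such $Q$. Section~\ref{sec:label} gives one method for doing this, and Section~\ref{sec:six} applies it to posets with at most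 six elements.

\section{Preliminaries}\label{sec:prelim}

From now on all posets are finite, and a subset of a poset carries the induced order. We write $x\parallel y$ when $x$ and $y$ are incomparable. An element of a poset is \emph{interior} if it is neither minimal nor maximal, and \emph{extremal} otherwise. Because $\mathbf{Co}(P)=\mathbf{Co}(P^{\mathrm{op}})$, every statement below about embeddings between lattices $\mathbf{Co}(\cdot)$ remains true when all orders are reversed; we refer to this as duality.

\subsection{A finite criterion for being a variety}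

A \emph{congruence} of a lattice $M$ is an equivalence relation $\theta$ such that $x\mathrel\theta y$ implies $x\wedge z\mathrel\theta y\wedge z$ and $x\vee z\mathrel\theta y\vee z$ for all $z$. The kernel of a homomorphism is a congruence. A congruence is \emph{nonzero} if it is not the equality relation. If $x\mathrel\theta y$, then $x\wedge y\mathrel\theta x\mathrel\theta x\vee y$, so a nonzero congruence relates two elements one of which is strictly below the other. A lattice is \emph{subdirectly irreducible} if it has more than one element and has a least nonzero congruence, called its \emph{monolith}. A homomorphism from such a lattice is injective as soon as its kernel does not contain the monolith. We write $\mathbf{HS}(\mathcal K)$ for the class of homomorphic images of sublattices of members of $\mathcal K$.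

We use two standard theorems. By Birkhoff's subdirect representation theorem, every lattice in a variety is a subdirect product of subdirectly irreducible members of that variety; in particular, it embeds into a product of such members. By a theorem of J\'onsson~\cite{Jonsson}, if $\mathcal K$ is a finite set of finite lattices, then every subdirectly irreducible member of the variety generated by $\mathcal K$ lies in $\mathbf{HS}(\mathcal K)$.

\begin{lemma}\label{lem:factor}
If a subdirectly irreducible lattice $M$ embeds into a product $\prod_i K_i$, then it embeds into some $K_i$.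
\end{lemma}

\begin{proof}
Compose the embedding with the projections. The kernels of the resulting maps $M\to K_i$ intersect to the equality relation, so one of them does not contain the monolith, and the corresponding map is injective.
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $\mathcal K$ be a finite set of finite lattices. Then $\mathbf{SP}(\mathcal K)$ is a variety if and only if every subdirectly irreducible member of $\mathbf{HS}(\mathcal K)$ embeds into some member of $\mathcal K$.
\end{lemma}

\begin{proof}
If $\mathbf{SP}(\mathcal K)$ is a variety, it contains $\mathbf{HS}(\mathcal K)$, and Lemma~\ref{lem:factor} applies. Conversely, assume the condition, and let $\mathcal V\supseteq\mathbf{SP}(\mathcal K)$ be the variety generated by $\mathcal K$. A member of $\mathcal V$ embeds into a product of subdirectly irreducible members of $\mathcal V$. These lie in $\mathbf{HS}(\mathcal K)$ by J\'onsson's theorem, so each of them embeds into a member of $\mathcal K$. Hence $\mathcal V\subseteq\mathbf{SP}(\mathcal K)$.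
\end{proof}

The problem has become a finite one: powers have disappeared, and only quotients of sublattices of the single finite lattice $\mathbf{Co}(P)$ matter.

\subsection{Joins of convex sets}

The convex hull in $P$ of a subset $Z$ is
\[
\operatorname{conv}_P(Z)=\{z\in P: u\le z\le v\text{ for some }u,v\in Z\}.
\]
Let $X,Y\in\mathbf{Co}(P)$. An element of $\operatorname{conv}_P(X\cup Y)$ lies between two elements of $X\cup Y$, and if both of these lie in $X$, or both in $Y$, so does the element itself. Therefore
\begin{equation}\label{eq:join}
X\vee Y=X\cup Y\cup\{z: x<z<y\text{ or }y<z<x\text{ for some }x\in X,\ y\in Y\}.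
\end{equation}
In particular, an extremal element of $P$ that lies in $X\vee Y$ lies in $X\cup Y$.

Let $Q\subseteq P$. We write $\vee_Q$ for the join of $\mathbf{Co}(Q)$ when it has to be distinguished from the join $\vee$ of $\mathbf{Co}(P)$. If $X\in\mathbf{Co}(P)$, then $X\cap Q\in\mathbf{Co}(Q)$. If $Z\subseteq Q$, then $\operatorname{conv}_P(Z)\cap Q=\operatorname{conv}_Q(Z)$. Hence, for $X,Y\in\mathbf{Co}(Q)$,
\begin{equation}\label{eq:hull}
\operatorname{conv}_P(X)\cap Q=X,\qquad X\vee_QY\subseteq\operatorname{conv}_P(X\cup Y).
\end{equation}

\section{The counterexample}\label{sec:counter}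

We show that $\mathbf{Co}(Q_0)$ lies in $\mathbf{HS}(\mathbf{Co}(P_0))$, that it is subdirectly irreducible, and that it does not embed into $\mathbf{Co}(P_0)$.

\subsection{Deleting the point $q$}

Restriction to $Q_0$ does not preserve joins on all of $\mathbf{Co}(P_0)$: the join $\{q\}\vee\{c\}=\{q,b,c\}$ restricts to $\{b,c\}$, while the restrictions $\varnothing$ and $\{c\}$ have join $\{c\}$. The point $q$ produces $b$ in a join and then disappears. The remedy is to admit only those convex sets in which $q$ is already accompanied by $b$.

\begin{lemma}\label{lem:HS}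
The family $L=\{X\in\mathbf{Co}(P_0): q\in X\Rightarrow b\in X\}$ is a sublattice of $\mathbf{Co}(P_0)$, and $\rho\colon L\to\mathbf{Co}(Q_0)$, $X\mapsto X\cap Q_0$, is a surjective homomorphism.
\end{lemma}

\begin{proof}
The family $L$ is closed under intersection. Let $X,Y\in L$ and $q\in X\vee Y$. If $q\in X\cup Y$, then $b\in X\cup Y$. Otherwise $x<q<y$ for some $x,y\in X\cup Y$. Since $b$ is the least element above $q$, we have $x<b\le y$, so $b\in X\vee Y$. Thus $X\vee Y\in L$.

The map $\rho$ preserves intersections. The set $(X\vee Y)\cap Q_0$ is convex in $Q_0$ and contains $\rho(X)$ and $\rho(Y)$, so it contains their join. Conversely, let $z\in(X\vee Y)\cap Q_0$. If $z\in X\cup Y$, then $z\in\rho(X)\cup\rho(Y)$. Otherwise, by~\eqref{eq:join} and after interchanging $X$ and $Y$ if necessary, $x<z<y$ with $x\in X$ and $y\in Y$. The interior elements of $P_0$ are $q$ and $b$, so $z=b$ and $y=c$. If $x=q$, then $b\in X$ because $X\in L$, contrary to $z\notin X$. Hence $x,y\in Q_0$, and $z\in\rho(X)\vee\rho(Y)$.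

Finally, let $Z\in\mathbf{Co}(Q_0)$ and $Z'=\operatorname{conv}_{P_0}(Z)$. Then $Z'\cap Q_0=Z$ by~\eqref{eq:hull}. If $q\in Z'$, then $x<q<y$ for some $x,y\in Z$, so $x<b\le y$ and $b\in Z$. Hence $Z'\in L$ and $\rho(Z')=Z$.
\end{proof}

\begin{lemma}\label{lem:si}
The lattice $\mathbf{Co}(Q_0)$ is subdirectly irreducible.
\end{lemma}

\begin{proof}
Let $\theta$ be a nonzero congruence. Choose $X\subsetneq Y$ with $X\mathrel\theta Y$, and $x\in Y\setminus X$. Meeting with $\{x\}$ gives $\varnothing\mathrel\theta\{x\}$. If $x=a_i$, joining with $\{c\}$ gives $\{c\}\mathrel\theta\{a_i,b,c\}$. If $x=c$, joining with $\{a_1\}$ gives $\{a_1\}\mathrel\theta\{a_1,b,c\}$. In both cases, meeting with $\{b\}$ gives $\varnothing\mathrel\theta\{b\}$, and this also holds when $x=b$. So every nonzero congruence contains the congruence generated by the pair $(\varnothing,\{b\})$, which is nonzero.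
\end{proof}

\subsection{The point $q$ cannot be put back}

The obstruction is already visible for the most natural candidates for an embedding, those that send each $X$ to $X$ or to $X\cup\{q\}$.

\begin{example}\label{ex:core}
There is no embedding $\varphi\colon\mathbf{Co}(Q_0)\to\mathbf{Co}(P_0)$ such that $\varphi(X)\cap Q_0=X$ for all $X$. Suppose there is one. Since $a_1<q<b$ and $a_2<q<b$, convexity puts $q$ into $\varphi(\{a_1,b\})$ and $\varphi(\{a_2,b\})$, and so into their intersection $\varphi(\{b\})$. From $a_3<b<c$ we get $\varphi(\{b\})\subseteq\varphi(\{a_3\})\vee\varphi(\{c\})$. Now $q\notin\varphi(\{c\})$, for otherwise $q<b<c$ would give $b\in\varphi(\{c\})$. Also $q\notin\varphi(\{a_3\})$, for otherwise $q\in\varphi(\{a_3\})\cap\varphi(\{b\})=\varphi(\varnothing)\subseteq\varphi(\{c\})$. So $q\in\{a_3\}\vee\{c\}=\{a_3,b,c\}$, which is false.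
\end{example}

An arbitrary embedding need not respect the names of the points, and it need not send $\varnothing$ to $\varnothing$. The next lemma extracts what survives: each element $x$ of the domain poset is represented by a nonempty set $F_x$ of points, and betweenness is inherited by these sets.

\begin{lemma}\label{lem:traces}
Let $Q$ and $P$ be posets and let $\varphi\colon\mathbf{Co}(Q)\to\mathbf{Co}(P)$ be an embedding. Put $N=\varphi(\varnothing)$ and $F_x=\varphi(\{x\})\setminus N$ for $x\in Q$. The sets $F_x$ are nonempty and pairwise disjoint, and the following hold.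
\begin{enumerate}
\item[(A)] If $X\in\mathbf{Co}(Q)$ and $F_y\cap\varphi(X)\ne\varnothing$, then $y\in X$.
\item[(B)] If $y<x<z$ in $Q$ and $t\in F_x$, then there are $y'\in F_y$ and $z'\in F_z$ with $y'<t<z'$ or $z'<t<y'$.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $N$ is contained in every $\varphi(X)$, and $N\ne\varphi(\{x\})$ by injectivity, so $F_x\neq\varnothing$. If $y\notin X$, then $\varphi(\{y\})\cap\varphi(X)=\varphi(\varnothing)=N$. This proves (A), and disjointness is the case $X=\{x\}$ of (A).

For (B), we have $t\in\varphi(\{x\})\subseteq\varphi(\{y\})\vee\varphi(\{z\})$, and $t\notin\varphi(\{y\})\cup\varphi(\{z\})$ by (A). By~\eqref{eq:join}, $t$ lies strictly between some $y'\in\varphi(\{y\})$ and some $z'\in\varphi(\{z\})$. If $y'\in N$, then both $y'$ and $z'$ lie in the convex set $\varphi(\{z\})$, and so does $t$, a contradiction. Exchanging the roles of $y$ and $z$ gives $z'\notin N$.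
\end{proof}

\begin{proposition}\label{prop:noembed}
The lattice $\mathbf{Co}(Q_0)$ does not embed into $\mathbf{Co}(P_0)$.
\end{proposition}

\begin{proof}
Suppose that $\varphi$ is an embedding, and use the notation of Lemma~\ref{lem:traces}. To distinguish the elements of the domain poset from the points of $P_0$, we write the former as $\bar a_1,\bar a_2,\bar a_3<\bar b<\bar c$. Let $t\in F_{\bar b}$. By (B), for $i=1,2,3$ there are $y_i\in F_{\bar a_i}$ and $z_i\in F_{\bar c}$ on opposite sides of $t$, that is, $y_i<t<z_i$ or $z_i<t<y_i$. By disjointness, $y_1,y_2,y_3$ are distinct, and no $y_i$ equals any $z_j$. The point $t$ is interior in $P_0$, so $t\in\{q,b\}$.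

\emph{Step 1: $F_{\bar b}=\{b\}$.} Suppose that $t=q$. There are two points below $q$, namely $a_1,a_2$, and two above it, namely $b,c$. So the three points $y_1,y_2,y_3$ are not all on one side: $y_i<q<y_j$ for some $i,j$. Then $z_j<q<z_i$, and $y_1,y_2,y_3,z_i,z_j$ are five distinct points comparable with $q$ and different from it. There are only four such points. Hence $t=b$. As $t\in F_{\bar b}$ was arbitrary and $F_{\bar b}\ne\varnothing$, the claim follows.

\emph{Step 2: $y_1,y_2,y_3<b$ and $c\in F_{\bar c}$.} The only point above $b$ is $c$. If $y_i=c$ for some $i$, then for $j\ne i$ we have $y_j\ne c$, so $y_j<b$ and $z_j=c=y_i$, which is impossible. So every $y_i$ is below $b$, and every $z_i$ equals $c$.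

\emph{Step 3.} The points $y_1,y_2,y_3$ are three of the four points $a_1,a_2,a_3,q$. We use that $\{\bar a_i\}\vee\{\bar b\}=\{\bar a_i,\bar b\}$, so that
\begin{equation}\label{eq:qin}
y_i\in\{a_1,a_2\}\quad\text{implies}\quad q\in\varphi(\{\bar a_i,\bar b\});
\end{equation}
indeed, $y_i<q<b$ with $y_i\in\varphi(\{\bar a_i\})$ and $b\in\varphi(\{\bar b\})$.

Suppose first that $y_j=q$ for some $j$. The other two points are distinct elements of $\{a_1,a_2,a_3\}$, so $y_i\in\{a_1,a_2\}$ for some $i\ne j$. By~\eqref{eq:qin}, $q\in F_{\bar a_j}\cap\varphi(\{\bar a_i,\bar b\})$, and (A) gives $\bar a_j\in\{\bar a_i,\bar b\}$, a contradiction.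

Suppose now that no $y_j$ equals $q$. Then $a_1=y_i$ and $a_2=y_j$ for some $i\ne j$. By~\eqref{eq:qin} and Step 1,
\[
q\in\varphi(\{\bar a_i,\bar b\})\cap\varphi(\{\bar a_j,\bar b\})=\varphi(\{\bar b\})=\{b\}\cup N .
\]
So $q\in N\subseteq\varphi(\{\bar c\})$. Since $c\in\varphi(\{\bar c\})$ and $q<b<c$, we get $b\in F_{\bar b}\cap\varphi(\{\bar c\})$, contrary to (A).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:HS}, $\mathbf{Co}(Q_0)$ is a homomorphic image of a sublattice of $\mathbf{Co}(P_0)$. It is subdirectly irreducible by Lemma~\ref{lem:si}, so by Lemma~\ref{lem:factor} an embedding into a power of $\mathbf{Co}(P_0)$ would give an embedding into $\mathbf{Co}(P_0)$, which Proposition~\ref{prop:noembed} excludes. Hence $\mathbf{SP}(\mathbf{Co}(P_0))$ is not closed under homomorphic images.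
\end{proof}

\subsection{Larger counterexamples}

The counterexample persists when a component that has no room for $\mathbf{Co}(Q_0)$ is added to $P_0$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
For a poset $R$, let $P_0\sqcup R$ be the disjoint union with no comparabilities between the two parts. A subset of $P_0\sqcup R$ is convex if and only if its intersections with both parts are, so $\mathbf{Co}(P_0\sqcup R)\cong\mathbf{Co}(P_0)\times\mathbf{Co}(R)$. This product contains the copy $\mathbf{Co}(P_0)\times\{\varnothing\}$ of $\mathbf{Co}(P_0)$, so the subdirectly irreducible lattice $\mathbf{Co}(Q_0)$ lies in $\mathbf{HS}(\mathbf{Co}(P_0\sqcup R))$. If it embeds into $\mathbf{Co}(P_0\sqcup R)$, then by Lemma~\ref{lem:factor} and Proposition~\ref{prop:noembed} it embeds into $\mathbf{Co}(R)$. By Lemma~\ref{lem:criterion}, $\mathbf{SP}(\mathbf{Co}(P_0\sqcup R))$ is not a variety whenever $\mathbf{Co}(Q_0)$ does not embed into $\mathbf{Co}(R)$. In the two cases below, suppose that $\varphi\colon\mathbf{Co}(Q_0)\to\mathbf{Co}(R)$ is an embedding, and take $t\in F_b$.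

Let $R$ be an antichain with $n-6$ elements, so that $|P_0\sqcup R|=n$. By Lemma~\ref{lem:traces}(B), $t$ is an interior element of $R$, and $R$ has none.

Let $R$ be a chain with $\ell+1\ge4$ elements, so that $P_0\sqcup R$ has length $\ell$. Take $y_i\in F_{a_i}$ for $i=1,2,3$. The points $t,y_1,y_2,y_3$ of the chain are distinct, and two of the $y_i$ lie on the same side of $t$; say $y_j$ is strictly between $y_i$ and $t$, with $i\ne j$. Then $y_j\in\varphi(\{a_i\})\vee\varphi(\{b\})=\varphi(\{a_i,b\})$, and Lemma~\ref{lem:traces}(A) gives $a_j\in\{a_i,b\}$, a contradiction.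
\end{proof}

\section{Homomorphic images and subposets}\label{sec:reduction}

In Lemma~\ref{lem:HS} a homomorphic image arose by deleting a point. We now show that every member of $\mathbf{HS}(\mathbf{Co}(P))$ can be represented by convex sets of a poset obtained from $P$ by deleting points.

\subsection{The reduction to subposets}

Let $\pi\colon L\to M$ be a surjective homomorphism with $L$ a sublattice of $\mathbf{Co}(P)$. To represent $M$ by convex sets, one can send $x\in M$ to its least preimage $\alpha(x)$. This map preserves joins, but in general not meets. On the other hand, for any assignment $g$ of elements of $M$ to points, the map $x\mapsto\{t:g(t)\le x\}$ preserves meets. The proof below chooses $g$ and keeps only the points at which the two maps agree. The difficulty is to show that enough points survive to witness joins and to separate the elements of $M$; both times a minimal choice in the finite lattice $M$ produces the required point.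

\begin{proposition}\label{prop:sub}
If $M\in\mathbf{HS}(\mathbf{Co}(P))$, then $M$ embeds into $\mathbf{Co}(Q_1)$ for some $Q_1\subseteq P$.
\end{proposition}

\begin{proof}
Let $L$ be a sublattice of $\mathbf{Co}(P)$ and $\pi\colon L\to M$ a surjective homomorphism.

\emph{The map $\alpha$.} For $x\in M$, the set $\pi^{-1}(x)$ is finite, nonempty and closed under meets, so it has a least element $\alpha(x)$. For $x\in M$ and $X\in L$,
\begin{equation}\label{eq:adj}
\alpha(x)\subseteq X\iff x\le\pi(X).
\end{equation}
The forward implication follows by applying $\pi$. If $x\le\pi(X)$, then $\pi(\alpha(x)\cap X)=x$, so $\alpha(x)\subseteq\alpha(x)\cap X$. Taking $X=\alpha(y)$ in~\eqref{eq:adj}, we see that $\alpha(x)\subseteq\alpha(y)$ if and only if $x\le y$. Also, a set $X\in L$ contains $\alpha(x\vee y)$ if and only if $x,y\le\pi(X)$, that is, if and only if it contains $\alpha(x)\vee\alpha(y)$. Hence $\alpha(x\vee y)=\alpha(x)\vee\alpha(y)$.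

\emph{The subposet $Q_1$.} Let $1_L\subseteq P$ be the greatest element of $L$. For a point $t\in 1_L$, let $f(t)$ be the intersection of all members of $L$ that contain $t$, and let $g(t)=\pi(f(t))$. Then $f(t)\in L$, and for $X\in L$ we have $t\in X$ if and only if $f(t)\subseteq X$. In particular,
\begin{equation}\label{eq:oneway}
t\in\alpha(x)\ \Longrightarrow\ f(t)\subseteq\alpha(x)\ \Longrightarrow\ g(t)\le x .
\end{equation}
Put
\[
Q_1=\{t\in 1_L: f(t)=\alpha(g(t))\},\qquad\psi(x)=\{t\in Q_1:g(t)\le x\}\quad(x\in M).
\]
For $t\in Q_1$ the implications~\eqref{eq:oneway} can be reversed, since $g(t)\le x$ gives $t\in f(t)=\alpha(g(t))\subseteq\alpha(x)$. Thus $\psi(x)=\alpha(x)\cap Q_1$, which is convex in $Q_1$. The definition of $\psi$ shows that it preserves meets, and monotonicity gives $\psi(x)\vee\psi(y)\subseteq\psi(x\vee y)$ in $\mathbf{Co}(Q_1)$. We record how points of $Q_1$ will be found: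
\begin{equation}\label{eq:found}
f(t)=\alpha(x)\ \Longrightarrow\ g(t)=x\text{ and }t\in Q_1 .
\end{equation}

\emph{Joins.} Let $t\in\psi(x\vee y)$ with $t\notin\psi(x)\cup\psi(y)$. The point $t$ lies strictly between a point of $\alpha(x)$ and a point of $\alpha(y)$, but these need not belong to $Q_1$. So we first shrink $x$ and $y$. Choose a pair $(x',y')$ minimal in $M\times M$ subject to $x'\le x$, $y'\le y$ and $g(t)\le x'\vee y'$. Then $t\in\alpha(x'\vee y')=\alpha(x')\vee\alpha(y')$, while $t\notin\alpha(x)\supseteq\alpha(x')$ and $t\notin\alpha(y)\supseteq\alpha(y')$. By~\eqref{eq:join}, $t$ lies strictly between some $u\in\alpha(x')$ and some $w\in\alpha(y')$. The set $f(u)\vee f(w)\in L$ contains $t$, hence $f(t)$, so $g(t)\le g(u)\vee g(w)$. By~\eqref{eq:oneway}, $g(u)\le x'$ and $g(w)\le y'$, and minimality gives $g(u)=x'$ and $g(w)=y'$. By~\eqref{eq:adj} and~\eqref{eq:oneway}, $\alpha(x')\subseteq f(u)\subseteq\alpha(x')$, so $u\in Q_1$ by~\eqref{eq:found}, and $u\in\psi(x)$. The same argument gives $w\in\psi(y)$. Therefore $t\in\psi(x)\vee\psi(y)$.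

\emph{Injectivity.} Let $x\not\le y$; we find a point in $\psi(x)\setminus\psi(y)$. Let $x'$ be minimal among the elements of $M$ that are below or equal to $x$ and not below or equal to $y$. Then every $z<x'$ satisfies $z\le y$. The set $\alpha(x')$ is nonempty, for otherwise it would be the least element of $L$, and $x'=\pi(\alpha(x'))$ would be the least element of $M$. It is the union, hence the join in $L$, of the sets $f(t)$ with $t\in\alpha(x')$, so $x'=\bigvee\{g(t):t\in\alpha(x')\}$. As $x'\not\le y$, some $t\in\alpha(x')$ has $g(t)\not\le y$. Since $g(t)\le x'$ by~\eqref{eq:oneway}, this forces $g(t)=x'$. Then $\alpha(x')\subseteq f(t)\subseteq\alpha(x')$ as before, so $t\in Q_1$ by~\eqref{eq:found}. Now $g(t)=x'\le x$ and $g(t)\not\le y$, so $t\in\psi(x)\setminus\psi(y)$.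
\end{proof}

\begin{example}
Take $L$ and $\pi=\rho$ from Lemma~\ref{lem:HS}. Then $\alpha(Z)=\operatorname{conv}_{P_0}(Z)$, and $\alpha$ fails to preserve meets: $\alpha(\{a_1,b\})\cap\alpha(\{a_2,b\})=\{q,b\}$, while $\alpha(\{b\})=\{b\}$. We have $f(t)=\{t\}=\alpha(g(t))$ for $t\ne q$, whereas $f(q)=\{q,b\}$ and $\alpha(g(q))=\{b\}$. So the construction deletes exactly the point $q$: it gives $Q_1=Q_0$, and $\psi$ is the identity.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
The set of all subposets of $P$ is closed under subposets, so it suffices to treat $\mathcal P$. Let $\mathcal K=\{\mathbf{Co}(Q):Q\in\mathcal P\}$ and let $M\in\mathbf{HS}(\mathcal K)$, say $M\in\mathbf{HS}(\mathbf{Co}(Q))$ with $Q\in\mathcal P$. By Proposition~\ref{prop:sub}, $M$ embeds into $\mathbf{Co}(Q')$ for some $Q'\subseteq Q$, and $Q'$ is isomorphic to a member of $\mathcal P$. Lemma~\ref{lem:criterion} applies.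
\end{proof}

\subsection{Rooted posets}

By Lemma~\ref{lem:criterion} only subdirectly irreducible images matter, and for these the subposet can be cut down further. One point separates the two elements of a pair in the monolith; we keep that point and only those further points that are needed to preserve joins.

Call a subset $T$ of a poset $Q$ \emph{saturated in $Q$} if $r\in T$ and $u<r<v$ in $Q$ imply $u,v\in T$. Equivalently, whenever $T$ contains an element $r$ that is interior in $Q$, it contains all elements of $Q$ comparable with $r$. An intersection of saturated sets is saturated. If $T$ is saturated in $Q$, then restriction $X\mapsto X\cap T$ is a homomorphism $\mathbf{Co}(Q)\to\mathbf{Co}(T)$: by~\eqref{eq:join}, a point of $T$ in $(X\vee Y)\setminus(X\cup Y)$ lies strictly between a point of $X$ and a point of $Y$, and both of these are in $T$.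

\begin{definition}
A poset $Q$ is \emph{rooted at $p$} if $p$ is an interior element of $Q$ and $Q$ is the only subset saturated in $Q$ that contains $p$. It is \emph{rooted} if it is rooted at some element.
\end{definition}

The notion is self-dual. For example, $Q_0$ and $P_0$ are rooted at $b$, since $b$ is interior and comparable with every element. A poset with an isolated point is not rooted, since removing that point leaves a saturated set that contains every interior element.

\begin{proposition}\label{prop:rooted}
If $M\in\mathbf{HS}(\mathbf{Co}(P))$ is subdirectly irreducible and $|M|>2$, then $M$ embeds into $\mathbf{Co}(Q)$ for some rooted $Q\subseteq P$.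
\end{proposition}

\begin{proof}
Let $\psi\colon M\to\mathbf{Co}(Q_1)$ be an embedding with $Q_1\subseteq P$, given by Proposition~\ref{prop:sub}. Choose $y<x$ related by the monolith $\mu$ of $M$, and a point $p\in\psi(x)\setminus\psi(y)$. Let $Q$ be the smallest subset saturated in $Q_1$ that contains $p$. The map $z\mapsto\psi(z)\cap Q$ is a homomorphism $M\to\mathbf{Co}(Q)$ that separates $x$ from $y$. Its kernel does not contain $\mu$, so the map is injective.

If $p$ were extremal in $Q_1$, then $Q=\{p\}$ and $|M|\le2$. So $u<p<v$ for some $u,v\in Q_1$; these lie in $Q$, and $p$ is interior in $Q$. Let $T\ni p$ be saturated in $Q$. If $r\in T$ and $u<r<v$ in $Q_1$, then $u,v\in Q$ because $r\in Q$, and so $u,v\in T$. Thus $T$ is saturated in $Q_1$, and $T=Q$ by the choice of $Q$.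
\end{proof}

\begin{corollary}\label{cor:rooted}
If $\mathbf{Co}(Q)$ embeds into $\mathbf{Co}(P)$ for every rooted $Q\subseteq P$, then $\mathbf{SP}(\mathbf{Co}(P))$ is a variety.
\end{corollary}

\begin{proof}
Let $M\in\mathbf{HS}(\mathbf{Co}(P))$ be subdirectly irreducible. Then $|M|\ge2$, so $P\ne\varnothing$. If $|M|=2$, then $M\cong\{\varnothing,P\}$. If $|M|>2$, then $M$ embeds into $\mathbf{Co}(P)$ by Proposition~\ref{prop:rooted} and the hypothesis. Apply Lemma~\ref{lem:criterion}.
\end{proof}

\section{Embedding $\mathbf{Co}(Q)$ into $\mathbf{Co}(P)$ by labelings}\label{sec:label}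

Let $Q\subseteq P$. We look for embeddings $\varphi$ with $\varphi(X)\cap Q=X$, as in Example~\ref{ex:core}. For each point $t$ outside $Q$ we must decide which sets $\varphi(X)$ contain it. If the rule has the form ``$t\in\varphi(X)$ if and only if $X$ contains a prescribed set $\lambda(t)$'', or ``$t$ lies in no $\varphi(X)$'', then meets are preserved automatically, and two conditions remain.

\begin{lemma}\label{lem:label}
Let $Q\subseteq W\subseteq P$, and let $\lambda$ assign to each $t\in W$ a subset $\lambda(t)$ of $Q$, with $\lambda(t)=\{t\}$ for $t\in Q$. For $X\in\mathbf{Co}(Q)$ put $\varphi(X)=\{t\in W:\lambda(t)\subseteq X\}$. Suppose that, for all $X,Y\in\mathbf{Co}(Q)$,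
\begin{enumerate}
\item[(C)] $\varphi(X)$ is convex in $P$;
\item[(J)] every $t\in\varphi(X\vee_QY)\setminus Q$ lies in $\varphi(X)\vee\varphi(Y)$.
\end{enumerate}
Then $\varphi$ is an embedding of $\mathbf{Co}(Q)$ into $\mathbf{Co}(P)$.
\end{lemma}

\begin{proof}
The map $\varphi$ preserves intersections, and it is injective because $\varphi(X)\cap Q=X$. The convex set $\varphi(X\vee_QY)$ contains $\varphi(X)$ and $\varphi(Y)$, hence their join. Conversely, the points of $\varphi(X\vee_QY)$ in $Q$ form the set $X\vee_QY$, which by~\eqref{eq:hull} is contained in $\operatorname{conv}_P(X\cup Y)\subseteq\varphi(X)\vee\varphi(Y)$. The points outside $Q$ are covered by (J).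
\end{proof}

We call $\lambda(t)$ the \emph{label} of $t$. The proof shows that under (C) we always have $X\vee_QY\subseteq\varphi(X)\vee\varphi(Y)$, and this may be used when checking (J). A point with empty label lies in every $\varphi(X)$, so (J) holds for it trivially.

\subsection{Posets of length at most two}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $P$ have length at most $2$, and let $Q\subseteq P$ be rooted at $p$. Since $p$ has elements on both sides and chains in $P$ have at most three elements, every element of $P$ below $p$ is minimal in $P$ and every element above $p$ is maximal in $P$. Let $A$ and $B$ be the sets of elements of $Q$ below and above $p$. The only element of $\{p\}\cup A\cup B$ that is interior in $Q$ is $p$, so this set is saturated in $Q$, and it equals $Q$ because $Q$ is rooted at $p$.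

Let $K$ be the set of interior elements of $P$ other than $p$. Then $K\cap Q=\varnothing$. Put $W=Q\cup K$ and give every point of $K$ the empty label, so that $\varphi(X)=X\cup K$ and (J) holds. For (C), let $x<z<y$ with $x,y\in X\cup K$. Then $z$ is interior in $P$, so $z\in K$ or $z=p$. If $z=p$, then $x$ and $y$ are extremal in $P$, so $x,y\in X$, and $p\in X$ by convexity in $Q$. Lemma~\ref{lem:label} and Corollary~\ref{cor:rooted} finish the proof.
\end{proof}

The length hypothesis was used to make the points of $K$ harmless as endpoints. In $P_0$ the empty label for $q$ fails, because $\{q,c\}$ is not convex.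

\subsection{Convex hulls and one-point extensions}

For $Q\subseteq P$ and $q\in P\setminus Q$ put
\[
D_q=\{d\in Q:d<q\},\qquad U_q=\{u\in Q:u>q\}.
\]
These are a down-set and an up-set of $Q$, and $d<u$ for all $d\in D_q$ and $u\in U_q$.

\begin{lemma}\label{lem:hull}
Let $Q\subseteq P$. Then $\mathbf{Co}(Q)$ embeds into $\mathbf{Co}(P)$ in each of the following cases.
\begin{enumerate}
\item[(a)] $Q$ is convex in $P$.
\item[(b)] For each $q\in\operatorname{conv}_P(Q)\setminus Q$, the set $D_q$ has a greatest element and $U_q$ has a least element. This holds if $Q$ is a chain.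
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $W=Q$. A convex subset of a convex subset of $P$ is convex in $P$, and (J) is vacuous.

(b) Take $W=\operatorname{conv}_P(Q)$ and $\lambda(q)=\{\max D_q,\min U_q\}$ for $q\in W\setminus Q$. We claim that $\varphi(X)=\operatorname{conv}_P(X)$. Both sets lie in $W$ and meet $Q$ in $X$. Let $q\in W\setminus Q$. If $\lambda(q)\subseteq X$, then $q\in\operatorname{conv}_P(X)$. If $q\in\operatorname{conv}_P(X)$, there are $d\in X\cap D_q$ and $u\in X\cap U_q$, and $d\le\max D_q<\min U_q\le u$ gives $\lambda(q)\subseteq X$. The claim yields (C). It also yields (J), since $\operatorname{conv}_P(X\vee_QY)\subseteq\operatorname{conv}_P(X\cup Y)$ by~\eqref{eq:hull}. If $Q$ is a chain and $q\in W\setminus Q$, then $D_q$ and $U_q$ are nonempty finite chains.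
\end{proof}

\begin{corollary}\label{cor:chains}
If $P$ is a finite chain, then $\mathbf{SP}(\mathbf{Co}(P))$ is a variety.
\end{corollary}

\begin{proof}
Every $Q\subseteq P$ is a chain. Apply Lemma~\ref{lem:hull}(b) and Corollary~\ref{cor:rooted}.
\end{proof}

When $P$ has a single point $q$ outside $Q$, we can try to attach $q$ to one element of $Q$, or to put it into every set.

\begin{lemma}\label{lem:onepoint}
Let $P=Q\cup\{q\}$ with $q\notin Q$, and write $D=D_q$, $U=U_q$. Then $\mathbf{Co}(Q)$ embeds into $\mathbf{Co}(P)$ in each of the following cases.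
\begin{enumerate}
\item[(c)] $|U|=1$ or $|D|=1$.
\item[(d)] $D$ and $U$ are antichains.
\item[(e)] There is $r\in Q$ with $\{x\in Q:x<r\}\subseteq D\subseteq\{x\in Q:x\le r\}$ and $\{x\in Q:x>r\}\subseteq U\subseteq\{x\in Q:x\ge r\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take $W=P$; only $\lambda(q)$ has to be chosen. For (C), let $x<z<y$ with $x,y\in\varphi(X)$. If $q\notin\{x,y,z\}$, then $z\in X$ by convexity in $Q$. So we check only the cases $z=q$, $x=q$ and $y=q$.

(c) By duality let $U=\{u\}$, and put $\lambda(q)=\{u\}$. If $z=q$, then $y=u\in X$, so $q\in\varphi(X)$. The case $x=q$ does not occur, since $z$ and $y$ would be two elements of $U$. If $y=q$, then $x,u\in X$ and $x<z<u$, so $z\in X$. For (J), the element $u$ is maximal in $Q$ because $U$ is an up-set. So $u\in X\vee_QY$ implies $u\in X\cup Y$, and then $q\in\varphi(X)\cup\varphi(Y)$.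

(d) Put $\lambda(q)=\varnothing$. Then (J) and the case $z=q$ are trivial. If $x=q$, then $z<y$ in $U$, and if $y=q$, then $x<z$ in $D$; neither can happen.

(e) Put $\lambda(q)=\{r\}$. If $z=q$, then $x\in D$ and $y\in U$, so $x\le r\le y$ and $r\in X$. If $x=q$, then $r\in X$ and $z\in U$, so $r\le z<y$ with $y\in X$, and $z\in X$. If $y=q$, then $r\in X$ and $z\in D$, so $x<z\le r$ with $x\in X$, and $z\in X$. For (J), let $r\in X\vee_QY$. If $r\in X\cup Y$, then $q\in\varphi(X)\cup\varphi(Y)$. Otherwise $x<r<y$ for some $x,y\in X\cup Y$. By hypothesis $x\in D$ and $y\in U$, so $x<q<y$ and $q\in\varphi(X)\vee\varphi(Y)$.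
\end{proof}

\begin{remark}
For $Q_0\subseteq P_0$ we have $D=\{a_1,a_2\}$ and $U=\{b,c\}$, and each of $a_2,a_3,c$ blocks one of these labelings. If $a_2$ is removed from both posets, then $|D|=1$ and (c) applies. If $c$ is removed, then $D$ and $U$ are antichains and (d) applies. If $a_3$ is removed, then (e) applies with $r=b$.
\end{remark}

\subsection{The four-element fork}

One rooted poset has to be treated inside an arbitrary $P$: the fork $a<p<b_1,b_2$. The convex hull fails here if some $t\parallel p$ satisfies $a<t<b_1,b_2$, because $t$ lies in the hulls of $\{a,p,b_1\}$ and $\{a,p,b_2\}$ but not in the hull of $\{a,p\}$. Such a point behaves like $p$, and we label it $\{p\}$. A point $t$ of the interval from $a$ to $b_i$ that is not below the other maximal element would naturally be labeled $\{a,p,b_i\}$. But if $t$ lies above a point labeled $\{p\}$, then convexity forces $t\in\varphi(\{p,b_i\})$, and the label must be reduced to $\{p,b_i\}$.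

\begin{lemma}\label{lem:fork}
Let $Q=\{a,p,b_1,b_2\}\subseteq P$ with $a<p<b_1$, $p<b_2$ and $b_1\parallel b_2$. Then $\mathbf{Co}(Q)$ embeds into $\mathbf{Co}(P)$.
\end{lemma}

\begin{proof}
Write $(a,b_i)=\{t\in P:a<t<b_i\}$. Put $T=(a,b_1)\cap(a,b_2)$, which contains $p$, and for $i=1,2$ put
\[
C_i=\{t\in(a,b_i)\setminus T: t'<t\text{ for some }t'\in T\},\qquad E_i=(a,b_i)\setminus(T\cup C_i).
\]
The set $W=\{t\in P:a\le t\le b_1\text{ or }a\le t\le b_2\}$ is the disjoint union of $\{a\},\{b_1\},\{b_2\},T,C_1,E_1,C_2,E_2$, some of which may be empty. Let $\lambda(t)=\{t\}$ for $t\in\{a,b_1,b_2\}$, and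
\[
\lambda(t)=\{p\}\ \ (t\in T),\qquad\lambda(t)=\{p,b_i\}\ \ (t\in C_i),\qquad\lambda(t)=\{a,p,b_i\}\ \ (t\in E_i).
\]

\emph{Condition} (C). Let $x<z<y$ with $x,y\in\varphi(X)$. Then $a\le x$ and $y\le b_k$ for some $k$, so $z\in(a,b_k)$.

Suppose that $z\in T$; we need $p\in X$. Since $a\le x<b_1,b_2$, either $x\in T$, and then $p\in X$, or $x=a$. In the latter case $a\in X$ and $y\ne a$. So either $p\in\lambda(y)\subseteq X$, or $y\in\{b_1,b_2\}$ and $p\in X$ because $a<p<y$ with $a,y\in X$.

Suppose that $z\in C_i\cup E_i$, and let $j\ne i$. Since $z\notin T$, we have $z\not<b_j$, hence $y\not\le b_j$. So $y\in C_i\cup E_i\cup\{b_i\}$, and $b_i\in\lambda(y)\subseteq X$. From $a\le x<b_i$ we get $x=a$ or $x\in(a,b_i)=T\cup C_i\cup E_i$. If $x=a$, then $a,b_i\in X$, so $p\in X$ and $\lambda(z)\subseteq\{a,p,b_i\}\subseteq X$. If $x\in T\cup C_i$, then $p\in X$, and $z$ lies above an element of $T$, so $z\in C_i$ and $\lambda(z)=\{p,b_i\}\subseteq X$. If $x\in E_i$, then $\lambda(z)\subseteq\{a,p,b_i\}=\lambda(x)\subseteq X$.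

\emph{Condition} (J). Let $J=\varphi(X)\vee\varphi(Y)$, a convex subset of $P$ that contains $X\vee_QY$. Let $t\in\varphi(X\vee_QY)\setminus Q$. Then $p\in\lambda(t)\subseteq X\vee_QY$, and we first show that $T\subseteq J$. If $p\in X\cup Y$, then $T\subseteq\varphi(X)\cup\varphi(Y)$. Otherwise, by~\eqref{eq:join}, $a$ and some $b_k$ lie in $X\cup Y$, and $T\subseteq(a,b_k)\subseteq J$. This settles the case $t\in T$. If $t\in C_i$, then $t'<t<b_i$ with $t'\in T\subseteq J$ and $b_i\in X\vee_QY\subseteq J$, so $t\in J$. If $t\in E_i$, then $a<t<b_i$ with $a,b_i\in X\vee_QY\subseteq J$, so $t\in J$.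
\end{proof}

\section{Posets with at most six elements}\label{sec:six}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
For $P\cong P_0$ or $P\cong P_0^{\mathrm{op}}$, the class is not a variety by Theorem~\ref{thm:A} and $\mathbf{Co}(P_0^{\mathrm{op}})=\mathbf{Co}(P_0)$. For the converse, let $|P|\le6$, let $Q\subseteq P$ be rooted at $p$, and suppose that $\mathbf{Co}(Q)$ does not embed into $\mathbf{Co}(P)$. We show that $P\cong P_0$ or $P\cong P_0^{\mathrm{op}}$; Corollary~\ref{cor:rooted} then completes the proof. Both the assumption and the conclusion are self-dual.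

We have $Q\ne P$, and $Q$ is not a chain by Lemma~\ref{lem:hull}(b). Choose $a<p<b$ in $Q$. Then $|Q|\ne3$, so $|Q|=4$, or $|Q|=5$ and $|P|=6$.

\medskip
\noindent\emph{The case $|Q|=4$.} Let $Q=\{a,p,b,e\}$. Suppose that $e\parallel p$. Then $a$ is minimal in $Q$, since $e<a$ would give $e<p$, and $b$ is maximal, since $b<e$ would give $p<e$. So $\{a,p,b\}$ is a proper saturated subset containing $p$, contrary to rootedness. Hence $e$ is comparable with $p$, and by duality we may assume $e>p$. As $Q$ is not a chain, $e\parallel b$. Lemma~\ref{lem:fork} gives an embedding, a contradiction.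

\medskip
\noindent\emph{The case $|Q|=5$.} Let $P=Q\cup\{q\}$, $D=D_q$, $U=U_q$. None of the cases (a)--(e) of Lemmas~\ref{lem:hull} and~\ref{lem:onepoint} applies. If $D$ or $U$ were empty, $Q$ would be convex in $P$; so both are nonempty by (a), and $|D|,|U|\ge2$ by (c). By (b), $D$ has no greatest element or $U$ has no least element, and by duality we may assume that
\begin{equation}\label{eq:nogreatest}
D\text{ has no greatest element.}
\end{equation}
Since $D$ and $U$ are disjoint subsets of $Q$, the pair $(|D|,|U|)$ is $(3,2)$, $(2,3)$ or $(2,2)$.

\emph{Subcase $(3,2)$.} Here $Q=D\cup U$. If $U$ is a chain $u_1<u_2$, then $\{x\in Q:x<u_1\}=D$ and $\{x\in Q:x\ge u_1\}=U$, so (e) applies with $r=u_1$. Hence $U$ is an antichain, and its elements are maximal in $Q$. By (d), $D$ is not an antichain. A three-element poset that is not an antichain and has no greatest element has the form $D=\{e,d_1,d_2\}$ with $e<d_1$, $d_1\parallel d_2$, and either $e<d_2$ or $e\parallel d_2$. The interior elements of $Q$ are $d_1$ and, if $e<d_2$, also $d_2$. In the latter situation $d_1$ and $d_2$ play symmetric roles,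 so we may assume $p=d_1$. The set $\{e,d_1\}\cup U$ has $d_1$ as its only element interior in $Q$ and contains everything comparable with $d_1$. It is a saturated subset that contains $p$ and omits $d_2$, contrary to rootedness.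

\emph{Subcase $(2,3)$.} Again $Q=D\cup U$. If $U$ has a least element $u$, then $\{x\in Q:x<u\}=D$ and $\{x\in Q:x\ge u\}=U$, so (e) applies with $r=u$. Hence $U$ has no least element. In $P^{\mathrm{op}}$ the sets $D$ and $U$ exchange roles, so $P^{\mathrm{op}}$ falls under subcase $(3,2)$ and satisfies~\eqref{eq:nogreatest}, which we have just excluded.

\emph{Subcase $(2,2)$.} By~\eqref{eq:nogreatest}, $D=\{d_1,d_2\}$ is an antichain, and by (d), $U$ is a chain $u_1<u_2$. Let $s$ be the fifth element of $Q$. Then $s\parallel q$, and therefore $s\not<d_i$ and $s\not>u_j$ for all $i,j$.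

If $s\not<u_1$, then $\{x\in Q:x<u_1\}=D$ and $\{x\in Q:x\ge u_1\}=U$, so (e) applies with $r=u_1$. Hence $s<u_1<u_2$. It remains to decide which of $d_1,d_2$ lie below $s$.

If both do, then $\{x\in Q:x<s\}=D$ and $\{x\in Q:x>s\}=U$, so (e) applies with $r=s$.

Suppose that exactly one does, say $d_1<s$ and $d_2\parallel s$. No labeling lemma applies directly, but $P$ contains a convex copy of $Q$. Indeed, $d_1$ is minimal in $P$, so $Q'=P\setminus\{d_1\}$ is convex in $P$. The poset $Q$ consists of the chain $d_1<s<u_1<u_2$ and the element $d_2$, which is below $u_1,u_2$ and incomparable with $d_1,s$. The poset $Q'$ consists of the chain $d_2<q<u_1<u_2$ and the element $s$, which is below $u_1,u_2$ and incomparable with $d_2,q$. So $Q\cong Q'$, and $\mathbf{Co}(Q)\cong\mathbf{Co}(Q')$ embeds into $\mathbf{Co}(P)$ by (a), a contradiction.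

The remaining possibility is $s\parallel d_1$ and $s\parallel d_2$. Then $d_1,d_2<q<u_1<u_2$ and $s<u_1$, with $d_1,d_2,s$ pairwise incomparable and $s\parallel q$. The map sending $d_1,d_2,s,q,u_1,u_2$ to $a_1,a_2,a_3,q,b,c$ is an isomorphism $P\cong P_0$. Taking into account the use of duality in~\eqref{eq:nogreatest}, the original poset is isomorphic to $P_0$ or to $P_0^{\mathrm{op}}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jonsson}
J\'onsson, \emph{Algebras whose congruence lattices are distributive}, 1967.

\bibitem{SW}
Marina V. Semenova and Friedrich Wehrung, \emph{Sublattices of lattices of order-convex sets, III. The case of totally ordered sets}, arXiv:math/0501339 (2005).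

\end{thebibliography}
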